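# Separable ranges on Lindelöf sets of extreme points

## Metrizable quotients that carry extreme points onto extreme points

All vector spaces are real. A **compact convex set** $X$ is a nonempty compact convex subset of a Hausdorff locally convex space $E$. A point $e\in X$ is **extreme** if $e=\frac12(x+x')$ with $x,x'\in X$ forces $x=x'=e$. More generally, a convex set $F\subset X$ is a **face** if $\frac12(x+x')\in F$ with $x,x'\in X$ forces $x,x'\in F$. An extreme point of a face $F$ is extreme in $X$: if it is the midpoint of $x,x'\in X$, then $x,x'\in F$, and then $x=x'$. We write $T=\operatorname{ext}X$ for the set of extreme points with the relative topology; it is nonempty by the Krein–Milman theorem. Finally, $A(X)$ is the set of continuous affine functions $X\to\mathbb R$.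

The object on which everything turns is this. For a countable nonempty $H\subset A(X)$ put
$$p_H:X\to\mathbb R^H,\qquad p_H(x)=(h(x))_{h\in H},\qquad M_H=p_H(X). \tag{1}$$
The map $p_H$ is continuous and affine, so $M_H$ is a compact convex set, and it is metrizable because $\mathbb R^H$ is a countable product of lines. Thus $M_H$ is a metrizable shadow of $X$.

**Extreme points of the shadow.** We always have
$$\operatorname{ext}M_H\subset p_H(T). \tag{2}$$
Indeed, let $y\in\operatorname{ext}M_H$. The set $p_H^{-1}(y)$ is nonempty, closed and convex. It is a face: if $\frac12(x+x')\in p_H^{-1}(y)$, then $y=\frac12(p_H(x)+p_H(x'))$, so $p_H(x)=p_H(x')=y$. By Krein–Milman this face has an extreme point $e$. Then $e\in T$ and $p_H(e)=y$.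

The reverse inclusion can fail. Let $X=[-1,1]^2$ with coordinates $(r,s)$, and let $H=\{h\}$ with $h(r,s)=r+s$. Then $M_H=[-2,2]$, while $p_H(T)=\{-2,0,2\}$: the corners $(1,-1)$ and $(-1,1)$ fall into the interior.

**Definition.** A countable nonempty set $H\subset A(X)$ is *adapted* if $p_H(T)=\operatorname{ext}M_H$.

In the square we can repair the corner $e=(1,-1)$ by adding one function. Let $a(r,s)=4-2r+2s$. At the corners $(1,1),(1,-1),(-1,-1),(-1,1)$ the function $a$ takes the values $4,0,4,8$, and $h^2$ takes the values $4,0,4,0$. So $a\ge h^2$ at the corners, and hence on $X$, because $h^2$ is convex and $a$ is affine. Also $a(e)=h(e)^2$. Now suppose that $x,x'\in X$ satisfy $b(e)=\frac12(b(x)+b(x'))$ for both $b=h$ and $b=a$. Then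
$$\tfrac12\big(h(x)^2+h(x')^2\big)\le\tfrac12\big(a(x)+a(x')\big)=a(e)=h(e)^2=\Big(\tfrac{h(x)+h(x')}2\Big)^2,$$
which says $(h(x)-h(x'))^2\le0$, so $h(x)=h(x')$. An affine majorant of $h^2$ that touches $h^2$ at $e$ thus prevents $h$ from being split at $e$. In this example $\{h,a\}$ is even adapted, since $(r,s)\mapsto(r+s,\,4-2(r-s))$ is injective.

The majorant depends on the corner. If $b$ is affine and $b\ge h^2$, then
$$b(1,-1)+b(-1,1)=b(1,1)+b(-1,-1)\ge 8,$$
so no single $b$ is close to $h^2=0$ at both $(1,-1)$ and $(-1,1)$. For a large $T$ this might force us to use uncountably many majorants. A Lindelöf hypothesis on $T$ will reduce them to countably many.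

The purpose of adapted sets is the following. If $M$ is a metrizable compact convex set, then $\operatorname{ext}M$ is a Polish space. If $T$ is Lindelöf, we shall see that every countable subset of $A(X)$ is contained in an adapted $H$, and that every Baire set of $T$ is the preimage of a Borel set of $\operatorname{ext}M_H$ for some adapted $H$. Measurability on $T$ then becomes descriptive set theory on Polish spaces.

## Baire measurable maps on $\operatorname{ext}X$ and the size of their ranges

**Definition.** For a topological space $T$, the *Baire sets* of $T$ are the members of the $\sigma$-algebra generated by the cozero sets $\{t\in T:h(t)\ne0\}$, $h:T\to\mathbb R$ continuous. A map $f:T\to F$ into a topological space is *Baire measurable* if $f^{-1}(U)$ is a Baire set of $T$ for every open $U\subset F$.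

For $f:\operatorname{ext}X\to F$ we always mean the Baire sets of the space $\operatorname{ext}X$ itself.

In a metrizable space every open set $G$ is a cozero set (use $\operatorname{dist}(\cdot,T\setminus G)$, or the constant $1$ if $G=T$). So there Baire sets and Borel sets coincide. Consequently:
$$\text{if } q:T\to M \text{ is continuous, } M \text{ metrizable, and } B\subset M \text{ Borel, then } q^{-1}(B) \text{ is a Baire set of } T. \tag{3}$$
The family of all $B$ with $q^{-1}(B)$ Baire is a $\sigma$-algebra, and it contains the open sets because $\{k\neq0\}$ pulls back to $\{k\circ q\ne0\}$.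

**Example (Baire sets can be few).** Let $K=\omega_1\cup\{\infty\}$ be the one-point compactification of the discrete space $\omega_1$. If $k\in C(K)$, each set $\{|k-k(\infty)|\ge1/n\}$ is compact and contained in the discrete space $\omega_1$, hence finite. So $k=k(\infty)$ off a countable set. A cozero set is therefore either countable without $\infty$ (if $k(\infty)=0$) or cocountable with $\infty$ (if $k(\infty)\neq0$). The sets of these two kinds form a $\sigma$-algebra, so every Baire set of $K$ is of one of the two kinds. In particular the closed set $\{\infty\}$ is not Baire.

A **Fréchet space** is a completely metrizable locally convex space. A space is **Lindelöf** if every open cover has a countable subcover. The following question is taken from Ondřej F.K. Kalenda and Jiří Spurný, "Baire classes of affine vector-valued functions", arXiv:1411.1874 (2014).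

**Question.** Let $X$ be a compact convex set with $\operatorname{ext}X$ Lindelöf, and let $f:\operatorname{ext}X\to F$ be a Baire measurable mapping with values in a Fréchet space. Is the range of $f$ separable?

It is a known fact that the answer is positive if $\operatorname{ext}X$ is a Baire set of $X$, or more generally if $\operatorname{ext}X$ is $K$-analytic; we shall not use this. The answer is positive in general, and more is true. Call a space **analytic** if it is metrizable and is a continuous image of a Polish space, or is empty. Analytic spaces are separable. For example, every countable metrizable space is analytic, as it is empty or an image of the discrete space $\mathbb N$. We prove, in ZFC, the following three theorems.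

**Theorem A.** Let $T=\operatorname{ext}X$ be Lindelöf, $Y$ a metrizable space, and $f:T\to Y$ Baire measurable. Then $f(T)$ is separable.

A Fréchet space is metrizable, so Theorem A answers the Question; neither completeness nor linearity of $F$ is needed.

**Theorem B.** In the situation of Theorem A there are a countable $H\subset A(X)$ with $p_H(T)=\operatorname{ext}M_H$ and a Borel map $\varphi:\operatorname{ext}M_H\to Y$ with $f=\varphi\circ p_H|_T$. Consequently $f(T)$ is analytic, and $f$ extends to a Baire measurable $\tilde f:X\to Y$ with $\tilde f(X)=f(T)$.

**Theorem C.** Let $T$ be Lindelöf, and let $\mathcal R(X)$ be the class of metrizable spaces that are ranges of Baire measurable maps from $T$ into metrizable spaces. Exactly one of the following holds: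

1. $T$ is finite with $n$ points, and $\mathcal R(X)$ is the class of metrizable spaces with between $1$ and $n$ points.
2. $T$ is infinite, and $\mathcal R(X)$ is the class of nonempty countable metrizable spaces.
3. $T$ is infinite, and $\mathcal R(X)$ is the class of all nonempty analytic metrizable spaces.

All three cases occur. Moreover, Theorem A fails if "Lindelöf" is dropped.

Here are two cases that need no machinery.

*Continuous $f$.* If $T$ is Lindelöf and $f$ is continuous, then $f(T)$ is Lindelöf. For each $n$, countably many balls of radius $1/n$ cover $f(T)$, and their centers, over all $n$, form a countable dense set.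

*The space $K=\omega_1\cup\{\infty\}$.* The extreme points of the set of Radon probability measures on $K$, with the weak$^*$ topology, are the Dirac measures, and they form a copy of $K$; so $T\cong K$ does occur. Let $f:K\to Y$ be Baire measurable with $Y$ metric, and put $y=f(\infty)$. Each $f^{-1}(B(y,1/n))$ is a Baire set that contains $\infty$, so it is cocountable. Intersecting over $n$, we see that $f=y$ off a countable set. So $f(K)$ is countable.

## Covers, counting, and the metrizable case

The first thing to try is the argument for continuous $f$: cover $f(T)$ by balls $U$ of radius $1/n$ and pull back. It stops at once, because the sets $f^{-1}(U)$ are only Baire sets, and the Lindelöf property gives countable subcovers of open covers only. In fact, suppose $Q\subset\mathbb R$ were an uncountable set all of whose subsets are relatively Borel. Then $Q$, being separable and metrizable, would be Lindelöf, and the identity from $Q$ to the discrete space $Q$ would be Baire measurable with nonseparable range. We make no claim that such a $Q$ exists. The point is that an argument that used nothing but the Lindelöf property of $T$ would have to exclude it.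

Still, something can be extracted from a nonseparable range.

**Lemma 1.** Let $T$ be a topological space, $Y$ a metrizable space, and $f:T\to Y$ Baire measurable with $f(T)$ not separable. Then there is $g:T\to\mathbb R$ such that $g(T)$ is uncountable and $g^{-1}(S)$ is a Baire set of $T$ for **every** $S\subset\mathbb R$.

*Proof.* Fix a compatible metric on $Y$. For each $n$ let $D_n\subset f(T)$ be a maximal subset with pairwise distances at least $1/n$ (Zorn's lemma). By maximality every point of $f(T)$ has distance less than $1/n$ from some point of $D_n$, so $\bigcup_nD_n$ is dense in $f(T)$. Since $f(T)$ is not separable, some $D_n$ is uncountable. With $\varepsilon=1/n$ we obtain points $d_\alpha\in f(T)$, $\alpha<\omega_1$, with pairwise distances at least $\varepsilon$.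

The balls $U_\alpha=B(d_\alpha,\varepsilon/3)$ are open and pairwise disjoint, and $f^{-1}(U_\alpha)\ne\emptyset$. For every $I\subset\omega_1$ the set $\bigcup_{\alpha\in I}U_\alpha$ is open, so $\bigcup_{\alpha\in I}f^{-1}(U_\alpha)$ is a Baire set of $T$, however large $I$ is. Choose distinct $t_\alpha\in[0,1]$, $\alpha<\omega_1$, and let
$$g=t_\alpha\ \text{ on } f^{-1}(U_\alpha),\qquad g=2\ \text{ on } T\setminus\bigcup_{\alpha<\omega_1}f^{-1}(U_\alpha).$$
Then $g(T)\supset\{t_\alpha:\alpha<\omega_1\}$ is uncountable. For $S\subset\mathbb R$, the set $g^{-1}(S)$ is the union of the $f^{-1}(U_\alpha)$ with $t_\alpha\in S$, together with $T\setminus\bigcup_\alpha f^{-1}(U_\alpha)$ if $2\in S$. So it is Baire. $\square$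

Now assume for a moment that $X$ is metrizable, so that $T$ has a countable base and at most $\mathfrak c=2^{\aleph_0}$ Borel sets. Lemma 1 produces at least $2^{\aleph_1}$ distinct Baire sets $g^{-1}(S)$, $S\subset\{t_\alpha\}$. It is tempting to call this a contradiction, but it is one only if $2^{\aleph_1}>\mathfrak c$, and nothing in the hypotheses gives us that. We would have a contradiction if $g(T)$ had $\mathfrak c$ elements rather than just $\aleph_1$. To get this we count subsets of $g(T)$ and use the following standard facts.

1. [(i)] If $M$ is a metrizable compact convex set, $\operatorname{ext}M$ is $G_\delta$ in $M$, hence Polish (Phelps, *Lectures on Choquet's Theorem*, Prop. 1.3). Indeed, with a metric $d$ on $M$, the set $M\setminus\operatorname{ext}M$ is the union over $n$ of the compact sets $\{\frac12(y+z):y,z\in M,\ d(y,z)\ge1/n\}$.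
2. [(ii)] The image of a Borel subset of a Polish space under a Borel map into a separable metrizable space $Z$ is analytic (Kechris, *Classical Descriptive Set Theory*, 14.4, applied in the completion of $Z$, which is Polish).
3. [(iii)] An uncountable analytic set has cardinality $\mathfrak c$ (Kechris, 29.1).
4. [(iv)] $\mathbb R$ has at most $\mathfrak c$ analytic subsets. These are $\emptyset$ and the continuous images of $\mathbb N^{\mathbb N}$. A continuous map $\mathbb N^{\mathbb N}\to\mathbb R$ is determined by its values on a countable dense set, so there are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ of them.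

**Theorem A for metrizable $X$.** Here $T$ is Polish by (i), and Baire sets of $T$ are Borel sets. If $f(T)$ were not separable, take $g$ from Lemma 1; it is Borel. Put $R=g(T)$. For every $S\subset R$ we have $S=g(g^{-1}(S))$, the image of a Borel subset of a Polish space under a Borel map, so $S$ is analytic by (ii). In particular $R$ is analytic and uncountable, so $|R|=\mathfrak c$ by (iii). Hence $R$ has $2^{\mathfrak c}>\mathfrak c$ subsets, all of them analytic, against (iv).

For general $X$ the space $T$ is not Polish, and we want to replace it by some $\operatorname{ext}M_H$. A direct reduction would look for one countable $H$ with $f=\varphi\circ p_H$. We shall find such an $H$ by treating countably many Baire sets $f^{-1}(V_n)$, with $(V_n)$ a base of $f(T)$. This needs a countable base, that is, the separability that we want to prove. The way out is that $g$ in Lemma 1 has its range in $\mathbb R$, which has a countable base, and that the argument above looks at one $S$ at a time. So $H$ may depend on $S$: the conclusion "$S$ is analytic" does not mention $H$. Two things have to be supplied for this: that adapted sets $H$ are plentiful, and that Baire sets of $T$ are visible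 through countable sets $H$.

## Affine majorants of $h^2$ close to $h^2$ at an extreme point

In the square we wrote down an affine $a\ge h^2$ with $a(e)=h(e)^2$. The next lemma supplies such functions in general, up to $\varepsilon$. We use Milman's theorem: if $L$ is compact and $\overline{\operatorname{co}}\,L$ is compact, then every extreme point of $\overline{\operatorname{co}}\,L$ lies in $L$.

**Lemma 2.** Let $e\in T$, $h\in A(X)$, $\varepsilon>0$. There is $a\in A(X)$ with $a\ge h^2$ on $X$ and $a(e)<h(e)^2+\varepsilon$.

*Proof.* Put $u=h^2$.

**Step 1: over $e$, the convex hull of the region under the graph of $u$ does not rise above $u(e)$.** Let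
$$L=\{(x,t)\in X\times\mathbb R:0\le t\le u(x)\},\qquad C=\overline{\operatorname{co}}\,L .$$
The set $L$ is compact, and $C$ is a closed subset of the compact convex set $X\times[0,\max u]$, so $C$ is compact and convex. Let $C_e=\{(x,t)\in C:x=e\}$. It is closed and convex and contains $(e,u(e))$. It is a face of $C$: if $(e,t)$ is the midpoint of $(x_1,t_1),(x_2,t_2)\in C$, then $e=\frac12(x_1+x_2)$ with $x_1,x_2\in X$, and $x_1=x_2=e$ because $e$ is extreme. So $C_e=\{e\}\times[s,t^*]$ for some $s\le t^*$. The point $(e,t^*)$ is extreme in $C_e$, hence extreme in $C$. By Milman's theorem $(e,t^*)\in L$, that is, $t^*\le u(e)$.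

**Step 2: separating a point just above the graph produces $a$.** By Step 1, $(e,u(e)+\varepsilon/2)\notin C$. By the Hahn–Banach theorem in $E\times\mathbb R$ there are a continuous linear functional $\ell$ on $E$ and $c\in\mathbb R$ with
$$\ell(x)+ct<\ell(e)+c\big(u(e)+\tfrac\varepsilon2\big)\qquad\text{for all }(x,t)\in C. \tag{4}$$
Inserting $(x,t)=(e,u(e))$ gives $0<c\varepsilon/2$, so $c>0$. Put
$$a(x)=\frac{\ell(e)-\ell(x)}c+u(e)+\frac\varepsilon2 ,\qquad x\in X.$$
This is continuous and affine. Inserting $(x,u(x))\in L\subset C$ in (4) and dividing by $c$ gives $u(x)<a(x)$ for all $x\in X$. Finally $a(e)=u(e)+\varepsilon/2<u(e)+\varepsilon$. $\square$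

## Closing a countable set under majorants

We now show that adapted sets are cofinal among the countable subsets of $A(X)$. The Lindelöf property reduces the majorants needed for one $h$ and one tolerance $1/j$ to countably many. Since each new function needs majorants of its own square, we iterate.

**Lemma 3.** Let $T$ be Lindelöf. Every countable $H_0\subset A(X)$ is contained in a countable $H\subset A(X)$ with $p_H(T)=\operatorname{ext}M_H$.

*Proof.* We may assume $H_0\ne\emptyset$.

**Step 1: construction of $H$.** Let $H_n$ be given and countable. Fix $h\in H_n$ and $j\in\mathbb N$, $j\ge1$. The sets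
$$\{e\in T:a(e)<h(e)^2+1/j\},\qquad a\in A(X),\ a\ge h^2\text{ on }X,$$
are relatively open in $T$, and by Lemma 2 they cover $T$. Since $T$ is Lindelöf, countably many functions $a$ suffice. Let $H_{n+1}$ consist of $H_n$ and of all functions chosen in this way for all $h\in H_n$ and all $j$. It is countable, and so is $H=\bigcup_nH_n$. By construction:
$$\text{for } h\in H,\ j\ge1,\ e\in T \text{ there is } a\in H \text{ with } a\ge h^2 \text{ on } X \text{ and } a(e)<h(e)^2+\tfrac1j. \tag{5}$$

**Step 2: $p_H(T)\subset\operatorname{ext}M_H$.** Let $e\in T$ and suppose $p_H(e)=\frac12(p_H(x)+p_H(x'))$ with $x,x'\in X$; all pairs of points of $M_H$ have the form $p_H(x),p_H(x')$. This means $b(e)=\frac12(b(x)+b(x'))$ for all $b\in H$. Let $h\in H$ and $j\ge1$, and take $a$ from (5). Since $a\in H$,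
$$\tfrac12\big(h(x)^2+h(x')^2\big)\le\tfrac12\big(a(x)+a(x')\big)=a(e)<h(e)^2+\tfrac1j .$$
Let $j\to\infty$ and use $h(e)=\frac12(h(x)+h(x'))$:
$$\tfrac12\big(h(x)^2+h(x')^2\big)\le\Big(\tfrac{h(x)+h(x')}2\Big)^2 .$$
The left side minus the right side equals $\frac14(h(x)-h(x'))^2$, so $h(x)=h(x')$. As $h\in H$ was arbitrary, $p_H(x)=p_H(x')$. Hence $p_H(e)\in\operatorname{ext}M_H$.

**Step 3: $\operatorname{ext}M_H\subset p_H(T)$.** This is (2). $\square$

## Baire sets of $T$ as preimages of Borel sets

Next we show that a Baire set of $T$ depends on only countably many functions from $A(X)$. The Lindelöf property is used here a second time: a cozero set is a union of basic open sets, and we need a countable union.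

**Lemma 4.** Let $T$ be Lindelöf. Every Baire set of $T$ has the form $T\cap p_H^{-1}(B)$ with $H\subset A(X)$ countable and $B\subset\mathbb R^H$ Borel. If $H\subset H'$ with $H'$ countable, it also has this form with $H'$ in place of $H$.

*Proof.* **Step 1: enlarging $H$.** Let $\pi:\mathbb R^{H'}\to\mathbb R^H$ be the coordinate projection. It is continuous and $p_H=\pi\circ p_{H'}$, so $p_H^{-1}(B)=p_{H'}^{-1}(\pi^{-1}(B))$ with $\pi^{-1}(B)$ Borel.

**Step 2: the sets of the stated form are a $\sigma$-algebra.** Let $\mathcal A$ be the family of these sets. The complement of $T\cap p_H^{-1}(B)$ in $T$ is $T\cap p_H^{-1}(\mathbb R^H\setminus B)$. Given $T\cap p_{H_n}^{-1}(B_n)$, $n\in\mathbb N$, we use Step 1 to replace every $H_n$ by the countable set $\bigcup_nH_n$; then the union of the sets is the preimage of the union of Borel sets. Taking $B=\emptyset$ shows $\emptyset\in\mathcal A$. So it suffices to show that $\mathcal A$ contains every cozero set of $T$.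

**Step 3: cozero sets.** Let $G=\{t\in T:k(t)\ne0\}$ with $k\in C(T)$. By Hahn–Banach, $A(X)$ separates the points of $X$, so $x\mapsto(a(x))_{a\in A(X)}$ is a continuous injection of the compact space $X$ into a Hausdorff space, hence a homeomorphism onto its image. In other words, the topology of $X$ is the weak topology generated by $A(X)$. So each $t\in G$ has an open neighborhood in $T$, contained in $G$, of the form
$$T\cap\{y\in X:|a_i(y)-a_i(t)|<\delta,\ i\le m\},\qquad a_i\in A(X),\ \delta>0,\ m\ge1,$$
and this set belongs to $\mathcal A$, with the finite set $\{a_1,\dots,a_m\}$. Now $G=\bigcup_n\{|k|\ge1/n\}$ is a countable union of closed subsets of the Lindelöf space $T$. Closed subsets of Lindelöf spaces are Lindelöf, and so are countable unions of Lindelöf subspaces. Hence $G$ is Lindelöf, and it is the union of countably many of the above neighborhoods. So $G\in\mathcal A$. $\square$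

Lemmas 3 and 4 together give the reduction to $\operatorname{ext}M_H$ for maps with separable range, with countably many additional Baire sets carried along.

**Lemma 5.** Let $T$ be Lindelöf, $Y$ metrizable, and $f:T\to Y$ Baire measurable with $f(T)$ separable. Let $E_1,E_2,\dots$ be Baire sets of $T$. Then there are a countable $H\subset A(X)$ with $p_H(T)=\operatorname{ext}M_H$, a Borel map $\varphi:\operatorname{ext}M_H\to f(T)$ with $f=\varphi\circ p_H|_T$, and Borel sets $B_n\subset\operatorname{ext}M_H$ with $E_n=T\cap p_H^{-1}(B_n)$.

*Proof.* **Step 1: choice of $H$.** Let $(V_n)$ be a countable base of the space $f(T)$. Each $V_n$ is the trace on $f(T)$ of an open subset of $Y$, so $f^{-1}(V_n)$ is Baire. Apply Lemma 4 to all $f^{-1}(V_n)$ and $E_n$, and let $H_0$ be the union of the resulting countable sets. Let $H\supset H_0$ be as in Lemma 3, and put $p=p_H$. By Lemma 4, all these Baire sets are of the stated form for $H$. Since $p(T)=\operatorname{ext}M_H$, we may intersect the Borel subsets of $\mathbb R^H$ with $\operatorname{ext}M_H$. We get Borel sets $C_n,B_n\subset\operatorname{ext}M_H$ with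
$$f^{-1}(V_n)=T\cap p^{-1}(C_n),\qquad E_n=T\cap p^{-1}(B_n).$$

**Step 2: $f$ is constant on the fibers of $p|_T$.** If $e,e'\in T$ and $p(e)=p(e')$, then $f(e)$ and $f(e')$ belong to the same sets $V_n$. As $(V_n)$ is a base of a Hausdorff space, $f(e)=f(e')$. Since $p(T)=\operatorname{ext}M_H$, the formula $\varphi(p(e))=f(e)$ defines a map $\varphi:\operatorname{ext}M_H\to f(T)$.

**Step 3: $\varphi$ is Borel.** For $e\in T$ we have $\varphi(p(e))\in V_n$ if and only if $f(e)\in V_n$, if and only if $p(e)\in C_n$. As $p(T)=\operatorname{ext}M_H$, this means $\varphi^{-1}(V_n)=C_n$. Every open subset of $f(T)$ is a countable union of sets $V_n$, so $\varphi$ is Borel. $\square$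

## An uncountable set of reals with only analytic subsets: proof of Theorem A

Let $T$ be Lindelöf, $Y$ metrizable, $f:T\to Y$ Baire measurable, and suppose that $f(T)$ is not separable.

**Step 1: replace $f$ by a real function.** Let $g:T\to\mathbb R$ be as in Lemma 1, and put $R=g(T)$, an uncountable set. All sets $g^{-1}(S)$, $S\subset\mathbb R$, are Baire sets of $T$. In particular $g$ is Baire measurable, and its range is separable because it lies in $\mathbb R$. So Lemma 5 applies to $g$.

**Step 2: every subset of $R$ is analytic.** Let $S\subset R$ be arbitrary. Apply Lemma 5 to $g$ and to the single additional Baire set $g^{-1}(S)$ (take all $E_n$ equal to it). We get an adapted $H$, a Borel map $\varphi:\operatorname{ext}M_H\to\mathbb R$ and a Borel set $B\subset\operatorname{ext}M_H$ with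
$$g=\varphi\circ p_H|_T,\qquad g^{-1}(S)=T\cap p_H^{-1}(B),\qquad p_H(T)=\operatorname{ext}M_H .$$
From $B\subset p_H(T)$ we obtain $p_H(g^{-1}(S))=p_H(T\cap p_H^{-1}(B))=B$. Since $S\subset g(T)$,
$$S=g(g^{-1}(S))=\varphi\big(p_H(g^{-1}(S))\big)=\varphi(B).$$
By (i), $\operatorname{ext}M_H$ is Polish, and by (ii), $\varphi(B)=S$ is analytic. Here $H$, $\varphi$ and $B$ all depend on $S$, which does no harm. The equality $p_H(T)=\operatorname{ext}M_H$ is essential: without it we would only know that $S$ is an image of a relatively Borel subset of $p_H(T)$, and $p_H(T)$ could be a set of which we know nothing.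

**Step 3: counting.** By Step 2 applied to $S=R$, the uncountable set $R$ is analytic, so $|R|=\mathfrak c$ by (iii). So $R$ has $2^{\mathfrak c}$ subsets, and all of them are analytic subsets of $\mathbb R$. By (iv) there are at most $\mathfrak c<2^{\mathfrak c}$ such sets. This contradiction proves Theorem A. $\blacksquare$

## Factorization and extension: proof of Theorem B

**Step 1: factorization.** Once Theorem A has been proved, Lemma 5 applies to $f$ itself (take all $E_n=\emptyset$). It gives a countable $H$ with $p_H(T)=\operatorname{ext}M_H$ and a Borel map $\varphi:\operatorname{ext}M_H\to f(T)\subset Y$ with $f=\varphi\circ p_H|_T$.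

**Step 2: the range is analytic.** We have $f(T)=\varphi(p_H(T))=\varphi(\operatorname{ext}M_H)$, and $f(T)$ is separable and metrizable. By (i) and (ii) it is analytic.

**Step 3: extension.** Fix $y_0\in f(T)$ and define $\tilde f:X\to Y$ by
$$\tilde f=\varphi\circ p_H\ \text{ on } p_H^{-1}(\operatorname{ext}M_H),\qquad \tilde f=y_0\ \text{ elsewhere}.$$
Since $T\subset p_H^{-1}(\operatorname{ext}M_H)$, $\tilde f$ extends $f$, and $\tilde f(X)=f(T)$. Let $U\subset Y$ be open. Then $\tilde f^{-1}(U)=p_H^{-1}(D)$, where $D=\varphi^{-1}(U)$ if $y_0\notin U$ and $D=\varphi^{-1}(U)\cup(M_H\setminus\operatorname{ext}M_H)$ if $y_0\in U$. By (i), $\operatorname{ext}M_H$ is Borel in $M_H$, so $\varphi^{-1}(U)$ and $D$ are Borel in $M_H$. By (3), applied to $p_H:X\to M_H$, the set $\tilde f^{-1}(U)$ is a Baire set of $X$. $\blacksquare$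

## The three possible classes of ranges: proof of Theorem C

**Step 1: bounds from above and from below.** By Theorem B, all members of $\mathcal R(X)$ are nonempty and analytic. Conversely, we claim:
$$\text{if } H \text{ is adapted and } \psi:\operatorname{ext}M_H\to R \text{ is a Borel surjection, } R \text{ metrizable, then } R\in\mathcal R(X). \tag{6}$$
Indeed, for $U\subset R$ open, $\psi^{-1}(U)$ is Borel in $\operatorname{ext}M_H$, so $(\psi\circ p_H|_T)^{-1}(U)$ is a Baire set of $T$ by (3), applied to $p_H|_T:T\to\operatorname{ext}M_H$. Moreover $\psi(p_H(T))=\psi(\operatorname{ext}M_H)=R$.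

**Step 2: $T$ finite with $n$ points.** Then $T$ is discrete, and every map on $T$ is continuous, hence Baire measurable into any metrizable space. So the ranges are exactly the metrizable spaces with between $1$ and $n$ points, and (1) holds.

**Step 3: $T$ infinite and every member of $\mathcal R(X)$ countable.** We need to realize every nonempty countable metrizable space. Choose distinct points $e_1,e_2,\dots$ of $T$ and a countable $H_0\subset A(X)$ that separates them (one function for each pair). Let $H\supset H_0$ be adapted, by Lemma 3. Then $\operatorname{ext}M_H=p_H(T)$ is infinite. The map $p_H|_T:T\to\mathbb R^H$ is continuous, hence Baire measurable by (3), so its range $\operatorname{ext}M_H$ belongs to $\mathcal R(X)$ and is countable by assumption. Every subset of a countable metrizable space is a countable union of points, hence Borel, so every map on $\operatorname{ext}M_H$ is Borel. As $\operatorname{ext}M_H$ is countably infinite, it maps onto every nonempty countable metrizable space. By (6), case (2) holds.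

**Step 4: some member of $\mathcal R(X)$ is uncountable.** Then $T$ is infinite. Let $f$ be a Baire measurable map with uncountable range, and take $H,\varphi$ from Theorem B. Since $\varphi$ maps $\operatorname{ext}M_H$ onto $f(T)$, the Polish space $\operatorname{ext}M_H$ is uncountable, hence Borel isomorphic to $\mathbb N^{\mathbb N}$ (Kechris, 15.6). Every nonempty Polish space is a continuous image of $\mathbb N^{\mathbb N}$, so every nonempty analytic space is a continuous image of $\mathbb N^{\mathbb N}$, and therefore a Borel image of $\operatorname{ext}M_H$. By (6) it belongs to $\mathcal R(X)$. With Step 1, case (3) holds.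

**Step 5: exclusivity.** Steps 2–4 cover all possibilities. Case (1) excludes (2) and (3) because $T$ is finite in (1). Cases (2) and (3) exclude each other because $\mathbb R$ is analytic and uncountable.

**Step 6: all cases occur.** For a compact Hausdorff space $K$ let $X=\operatorname{Prob}(K)$ be the set of Radon probability measures with the weak$^*$ topology. Its extreme points are the Dirac measures, and $\operatorname{ext}X$ is homeomorphic to $K$, hence compact and Lindelöf.

- A finite nonempty $K$ gives case (1).
- $K=\omega_1\cup\{\infty\}$ gives case (2): $K$ is infinite, and we saw above that every Baire measurable map on $K$ into a metrizable space has countable range, so Step 3 applies.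
- $K=[0,1]$ gives case (3): the inclusion $K\to\mathbb R$ is continuous with uncountable range, so Step 4 applies.

**Step 7: the Lindelöf hypothesis cannot be dropped.** Let $\Gamma$ be an uncountable set and let $X$ be the unit ball of $\ell_1(\Gamma)=c_0(\Gamma)^*$ with the weak$^*$ topology, which is compact and convex. We write $e_\gamma$ for the unit vectors, and claim
$$\operatorname{ext}X=\{\pm e_\gamma:\gamma\in\Gamma\}. \tag{7}$$
If $e_\gamma=\frac12(x+x')$ with $x,x'\in X$, then $x(\gamma)+x'(\gamma)=2$ with both terms at most $1$, so both equal $1$. As $\|x\|_1,\|x'\|_1\le1$, all other coordinates vanish, and $x=x'=e_\gamma$. The same holds for $-e_\gamma$ by symmetry. Conversely, let $x\in X$ be extreme. Then $\|x\|_1=1$: if $0<\|x\|_1<1$, then $x$ lies strictly between $0$ and $x/\|x\|_1$, and $0$ is the midpoint of $\pm e_\gamma$. If $x$ had two nonzero coordinates, pick one of them, $\gamma$, and put $\lambda=|x(\gamma)|\in(0,1)$. Then $y=x(\gamma)e_\gamma/\lambda$ and $z=(x-x(\gamma)e_\gamma)/(1-\lambda)$ have norm $1$, they are different, and $x=\lambda y+(1-\lambda)z$. So $x$ lies strictly between two different points of $X$ and is not extreme. Thus $x$ has exactly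 one nonzero coordinate, of absolute value $1$. This proves (7).

For each $\gamma$ and each choice of sign, $\{x\in X:\pm x(\gamma)>\frac12\}$ is weak$^*$ open, because evaluation at $\gamma$ is given by an element of $c_0(\Gamma)$. It meets $\operatorname{ext}X$ exactly in $\{\pm e_\gamma\}$, with the same sign. So $\operatorname{ext}X$ is discrete in its relative topology; being uncountable, it is not Lindelöf. The identity map
$$\operatorname{ext}X\to(\ell_1(\Gamma),\|\cdot\|_1)$$
is continuous, as is every map on a discrete space, hence Baire measurable by (3). Its values lie in a Banach space, which is a Fréchet space. Its range contains the uncountably many points $e_\gamma$, with pairwise distances $2$, so it is not separable. $\blacksquare$
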